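# Tverberg unavoidable complexes when $r$ is not a prime power

## Theorems A and B

Throughout, $\Delta_N$ is the $N$-dimensional simplex, and we write
$$N_c=(r-1)(d+1+c).$$
For a map $f:\Delta_N\to\mathbb R^d$, a subcomplex $\Sigma\subseteq\Delta_N$ is **Tverberg unavoidable for $f$** if, whenever $\sigma_1,\dots,\sigma_r$ are $r$ pairwise disjoint faces of $\Delta_N$ with $f(\sigma_1)\cap\dots\cap f(\sigma_r)\ne\emptyset$, at least one $\sigma_i$ belongs to $\Sigma$. We call $(f;\Sigma_1,\dots,\Sigma_c)$ a **counterexample in $\mathbb R^d$ with $N$** if $f:\Delta_N\to\mathbb R^d$ is affine, all the subcomplexes $\Sigma_k\subseteq\Delta_N$ are Tverberg unavoidable for $f$, and there are no $r$ pairwise disjoint faces $\sigma_1,\dots,\sigma_r$ of $\Sigma_1\cap\dots\cap\Sigma_c$ with $f(\sigma_1)\cap\dots\cap f(\sigma_r)\neq\emptyset$.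

**Theorem A.** Let $r\ge 2$ be not a prime power and let $c\ge1$. There is $d_0=d_0(r,c)$ such that for every $d\ge d_0$ there is a counterexample in $\mathbb R^d$ with $N=N_c$. The $\Sigma_k$ can be chosen so that this holds for all $f$ in a nonempty open set of affine maps; in particular $f$ can be taken in general position.

**Theorem B.** Let $r\ge2$ be not a prime power and let $c\ge2$. For every integer $C\ge0$ there is $d_0=d_0(r,c,C)$ such that for every $d\ge d_0$ there is a counterexample in $\mathbb R^d$ with $N=N_c+C$, again with fixed $\Sigma_k$ for a nonempty open set of affine maps $f$. So for $c\ge 2$ no bound of the form $N\ge(r-1)d+\mathrm{const}(r,c)$ suffices.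

What do these statements contradict? The following theorem is known.

**Known theorem (prime powers).** Let $r\ge2$ be a prime power, $d\ge1$, $c\ge1$ and $N\ge N_c$. Let $f:\Delta_N\to\mathbb R^d$ be continuous and let $\Sigma_1,\dots,\Sigma_c\subseteq\Delta_N$ be Tverberg unavoidable for $f$. Then there are $r$ pairwise disjoint faces $\sigma_1,\dots,\sigma_r$ in $\Sigma_1\cap\dots\cap\Sigma_c$ with $f(\sigma_1)\cap\dots\cap f(\sigma_r)\ne\emptyset$.

The problem, whose source is Pavle V. M. Blagojević, Florian Frick, Günter M. Ziegler, "Tverberg plus constraints", arXiv:1401.0690 (2014), asks whether this stays true for an arbitrary integer $r\ge2$ if $f$ is required to be affine. The hope is reasonable, because Tverberg's theorem itself holds for affine maps and every $r$: if $N\ge(r-1)(D+1)$, every affine map $\Delta_N\to\mathbb R^D$ has $r$ pairwise disjoint faces whose images share a point. Theorem A says that the answer is no for every $r$ that is not a prime power and every $c$. The first instance is $r=6$, $c=1$, $d$ large, $N=5(d+2)$. Combining both directions gives a classification.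

**Corollary C.** For fixed $r\ge2$ and $c\ge1$ the following are equivalent: (i) $r$ is a prime power; (ii) the conclusion of the known theorem holds for all $d$, all $N\ge N_c$ and all continuous $f$; (iii) it holds for all $d$, all $N\ge N_c$ and all affine $f$.

Here (i)$\Rightarrow$(ii) is the known theorem, (ii)$\Rightarrow$(iii) is trivial, and (iii)$\Rightarrow$(i) is Theorem A.

**Remark (a bound that does work).** If $q\ge r$ is a prime power, the conclusion for $r$ holds once $N\ge(q-1)(d+1+c)$, even for continuous $f$. If $\Sigma$ is unavoidable for $r$, it is unavoidable for $q$: among $q$ disjoint faces whose images share a point, look at the first $r$; one of them is in $\Sigma$. The known theorem for $q$ gives $q$ disjoint faces in $\bigcap_k\Sigma_k$ with intersecting images, and we keep $r$ of them. By Theorem B, when $r$ is not a prime power and $c\ge2$, a sufficient bound cannot have the form $(r-1)d$ plus a constant.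

## Unavoidability as a two-colouring of faces

Call $r$ pairwise disjoint faces whose images share a point a *Tverberg tuple*. (The faces in it are automatically nonempty.) Fix $k$ and call a face *$k$-bad* if it is not in $\Sigma_k$. Since $\Sigma_k$ is a subcomplex, badness passes from a face to every larger face, and any such upward closed notion of badness defines a subcomplex. In these terms:

* $\Sigma_k$ is unavoidable if and only if no Tverberg tuple is entirely $k$-bad;
* the conclusion of the known theorem fails if and only if every Tverberg tuple has a member that is $k$-bad for some $k$.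

For $c=1$, a counterexample is therefore an upward closed set of bad faces such that no Tverberg tuple is all bad and none is all good.

**Example (unavoidable for every $f$).** Let $\Sigma$ consist of the faces with at most $s$ vertices, where $r(s+1)>N+1$. If $r$ disjoint faces all had at least $s+1$ vertices, there would be more than $N+1$ vertices in total. So $\Sigma$ is unavoidable for every $f$. Likewise, if $T$ is a set of at most $2r-1$ vertices, the faces with at most one vertex in $T$ form an unavoidable complex.

**The case $r=2$, $d=1$, $c=1$ by hand.** Here $N_1=3$, so take four points $p_1<p_2<p_3<p_4$ on the line, and write $13$ for the face with vertices $1,3$. Each consecutive pair in the cyclic list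
$$2,\quad 13,\quad 24,\quad 3,\quad 14,\quad (\text{back to } 2)$$
is a Tverberg pair: $p_2\in[p_1,p_3]$; the intervals $[p_1,p_3]$ and $[p_2,p_4]$ meet; $p_3\in[p_2,p_4]$; $p_3\in[p_1,p_4]$; $p_2\in[p_1,p_4]$; and the two faces are disjoint each time. A counterexample would have to colour the two members of each pair differently, which is a proper two-colouring of a $5$-cycle. None exists. With three points $p_1<p_2<p_3$ the only Tverberg pair is $2,13$, and $\Sigma=\{\emptyset,\{2\}\}$ is unavoidable and contains no Tverberg pair; so $N=2$ does not suffice.

## Distance functions, and why affinity of $f$ does not help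

A sensible first attempt is to prove the affine statement. For prime powers there is a short argument. Recall the topological Tverberg theorem: if $r$ is a prime power and $N\ge(r-1)(D+1)$, every continuous map $\Delta_N\to\mathbb R^D$ has a Tverberg tuple. Apply it with $D=d+c$ to
$$F(x)=\big(f(x),\operatorname{dist}(x,\Sigma_1),\dots,\operatorname{dist}(x,\Sigma_c)\big).$$
We obtain points $x_1,\dots,x_r$ in pairwise disjoint faces with equal $F$-values. Let $\sigma_i$ be the face containing $x_i$ in its relative interior. These form a Tverberg tuple for $f$, so for each $k$ some $\sigma_i\in\Sigma_k$. Then $\operatorname{dist}(x_i,\Sigma_k)=0$, hence all $r$ distances to $\Sigma_k$ vanish, hence all $\sigma_i\in\Sigma_k$. The arithmetic is exactly $N_c=(r-1)((d+c)+1)$.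

For arbitrary $r$ we would like to use Tverberg's affine theorem instead. The attempt stops at one point: $f$ is affine but $\operatorname{dist}(\cdot,\Sigma_k)$ is not, so $F$ is not affine. Replacing the distance by a nonnegative affine function with zero set $\Sigma_k$ works only if $\Sigma_k$ is a full face of $\Delta_N$, because the zero set of a nonnegative affine function on a simplex is a face (or empty). If every $\Sigma_k$ is a full face, we take the affine function that is $0$ on the vertices of $\Sigma_k$ and $1$ on the others, and the argument goes through for every $r$. For general $\Sigma_k$, nothing remains of the affine hypothesis. This suggests that the complexes $\Sigma_k$ can carry the topological flexibility that exists when $r$ is not a prime power, although $f$ itself is rigid. The rest of the lecture carries this out.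

## Disjoint tuples of points and equivariant maps

**Definition (the space $\mathcal Y$).** For $m\ge r$ let $\Delta^{[m]}=\{x\in\mathbb R^m_{\ge0}:\sum_i x_i=1\}$ and
$$\mathcal Y=\mathcal Y_{r,m}=\{x=(x_1,\dots,x_r)\in(\Delta^{[m]})^r:\ \text{the supports of }x_1,\dots,x_r\text{ are pairwise disjoint}\}.$$
The symmetric group $S_r$ acts by $(\pi x)_j=x_{\pi^{-1}(j)}$.

The space $\mathcal Y$ is a finite cell complex whose cells are the products $\tau_1\times\dots\times\tau_r$ of pairwise disjoint nonempty faces. Such a cell has dimension $\sum_j(|\tau_j|-1)\le m-r$, with equality when all $m$ vertices are used, so $\dim\mathcal Y=m-r$. A permutation $\pi\neq1$ moves every cell to a different cell, since the $\tau_j$ are nonempty and disjoint. So $\mathcal Y$ is a compact, finite, free $S_r$-CW complex.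

**Definition (the representation $W_r$).** $W_r=\{w\in\mathbb R^r:\sum_jw_j=0\}$ with $(\pi w)_j=w_{\pi^{-1}(j)}$. Its dimension is $r-1$. We write $S(\cdot)$ for unit spheres.

**Example.** $\mathcal Y_{2,3}$ has six vertices $(e_i,e_j)$, $i\ne j$, and six edges, and it is a hexagon on which $S_2$ acts as the antipodal map. $W_2$ is $\mathbb R$ with the sign action. An $S_2$-map $\mathcal Y_{2,3}\to W_2\setminus\{0\}$ would be a nowhere zero odd function on a circle, which the intermediate value theorem forbids.

Equivariant maps $\mathcal Y\to W_r^{\oplus c}\setminus\{0\}$ look like colourings. Let $c=1$, let $\Phi=(\Phi_1,\dots,\Phi_r):\mathcal Y\to W_r\setminus\{0\}$ be equivariant, and suppose that we had an affine $f$ for which each Tverberg tuple $(\sigma_1,\dots,\sigma_r)$ produces a point $x\in\mathcal Y$. We would like to declare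
$$\sigma_j\text{ is bad}\iff\Phi_j(x)>0.$$
Since $\Phi(x)\ne0$ and $\sum_j\Phi_j(x)=0$, some coordinate is positive and some is negative, so every tuple would have a bad and a good member. That is a counterexample.

The difficulty is that $\Phi_j(x)$ depends on the whole configuration $x$, while the colour of $\sigma_j$ must be decided from $\sigma_j$ alone. We cannot evade this by choosing $\Phi_j(x)=\varphi(x_j)$. Suppose $m\ge r+1$ and $\sum_j\varphi(x_j)=0$ on $\mathcal Y$. Replacing $x_1$ by a vertex $e_i$ with $i\in\operatorname{supp}x_1$ keeps us in $\mathcal Y$, so $\varphi(x_1)=\varphi(e_i)$. For two vertices $e_i,e_{i'}$ there are $r-1$ further vertices to serve as $x_2,\dots,x_r$, so $\varphi(e_i)=\varphi(e_{i'})$. By symmetry in the positions, $\varphi$ takes one value $\kappa$ on all points that occur, and $r\kappa=0$. So $\Phi=0$.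

The way out is to build $f$ so that each single face $\sigma_j$ of a Tverberg tuple carries a record of the entire configuration $x$, up to permuting the points other than $x_j$. By equivariance $\Phi_j(x)$ is insensitive to those permutations, so such a record suffices. It is a list of linear tests, showing in which of them $x_j$ beats all the others.

**Proposition 1.** Let $r\ge2$, $c\ge1$, $m\ge r$, and suppose there is an $S_r$-equivariant map $\Phi:\mathcal Y_{r,m}\to W_r^{\oplus c}\setminus\{0\}$. Then there is $d_0$ such that for all $d\ge d_0$ there is a counterexample in $\mathbb R^d$ with $N=(r-1)d+m-1$, valid with fixed $\Sigma_k$ for a nonempty open set of affine maps $f$.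

The next three sections prove Proposition 1. We fix $\Phi=(\Phi_{k,j})$ with $1\le k\le c$, $1\le j\le r$. Lying in $W_r^{\oplus c}$ and equivariance mean
$$\sum_j\Phi_{k,j}(x)=0\ \text{ for all }k,\qquad \Phi_{k,\pi(j)}(\pi x)=\Phi_{k,j}(x)\ \text{ for all }\pi\in S_r. \tag{1}$$

**Step 1: a uniform positive threshold.** A face carries only finitely much information, so we need room for error. For each $x$ some $\Phi_{k,\cdot}(x)\in W_r$ is nonzero and has sum zero, hence has a positive coordinate. So the continuous function $\max_{k,j}\Phi_{k,j}$ is positive on the compact space $\mathcal Y$, and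
$$\mu:=\min_{x\in\mathcal Y}\max_{k,j}\Phi_{k,j}(x)>0. \tag{2}$$

## Winning regions determine the configuration

**Definition (winning regions).** For $x\in\mathcal Y$ and $j\in[r]$ let
$$W_j(x)=\{a\in\mathbb R^m:\ a\cdot x_j>a\cdot x_l\ \ \forall l\ne j\},\qquad \overline W_j(x)=\{a\in\mathbb R^m:\ a\cdot x_j\ge a\cdot x_l\ \ \forall l\}.$$

We regard $a$ as a test in which $x_j$ scores $a\cdot x_j$; then $W_j(x)$ is the set of tests that $x_j$ wins strictly. Since $(\pi x)_{\pi(j)}=x_j$, and the other entries of $\pi x$ are the other entries of $x$,
$$W_{\pi(j)}(\pi x)=W_j(x),\qquad \overline W_{\pi(j)}(\pi x)=\overline W_j(x). \tag{3}$$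
Both regions are invariant under adding multiples of $(1,\dots,1)$ to $a$, because this changes all scores by the same amount.

**Example.** For $r=2$, $m=3$ and $x=(\lambda e_1+(1-\lambda)e_2,\;e_3)$ we have $W_1(x)=\{a:\lambda a_1+(1-\lambda)a_2>a_3\}$. This half-space determines $\lambda$ and the point $x_2=e_3$. For $r=3$ the region $W_1(x)$ does not change when $x_2$ and $x_3$ are swapped, so one can recover $x$ only up to such permutations.

**Step 2: a winning region recovers $x$ up to permuting the losers.** This makes a record attached to one face informative enough.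

**Lemma 2.** If $x,x'\in\mathcal Y$ and $W_1(x)\subseteq\overline W_1(x')$, then $x'=\pi x$ for some $\pi\in S_r$ with $\pi(1)=1$.

*Proof.* The cone $W_1(x)$ is nonempty: for $a$ the indicator vector of $\operatorname{supp}x_1$ we have $a\cdot x_1=1$ and $a\cdot x_l=0$ for $l\ne1$. If $b\in\overline W_1(x)$ and $a\in W_1(x)$, then $b+ta\in W_1(x)$ for all $t>0$; hence $\overline W_1(x)$ is the closure of $W_1(x)$. As $\overline W_1(x')$ is closed, $\overline W_1(x)\subseteq\overline W_1(x')$.

Let $l\ne1$. The inclusion says that $(x'_1-x'_l)\cdot a\ge0$ whenever $(x_1-x_i)\cdot a\ge0$ for all $i\ne1$. By Farkas' lemma there are $\gamma_{li}\ge0$ with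
$$x_1'-x_l'=\sum_{i\ne1}\gamma_{li}(x_1-x_i)=\Big(\sum_{i\ne1}\gamma_{li}\Big)x_1-\sum_{i\ne1}\gamma_{li}x_i .$$
A vector can be written in only one way as $u-v$ with $u,v\ge0$ of disjoint support. Both sides have this form, since supports are disjoint within $x'$ and within $x$. Therefore $x'_1=(\sum_i\gamma_{li})x_1$ and $x'_l=\sum_{i\ne1}\gamma_{li}x_i$. Comparing coordinate sums in the first equation gives $\sum_i\gamma_{li}=1$, so $x_1'=x_1$.

Put $I_l=\{i:\gamma_{li}>0\}\subseteq\{2,\dots,r\}$ for $l=2,\dots,r$. Each $I_l$ is nonempty, because $\sum_i\gamma_{li}=1$. They are pairwise disjoint: if $i\in I_l\cap I_{l'}$ with $l\ne l'$, then $\operatorname{supp}x_i$ lies in both $\operatorname{supp}x'_l$ and $\operatorname{supp}x'_{l'}$, which are disjoint. So $I_2,\dots,I_r$ are $r-1$ disjoint nonempty subsets of a set with $r-1$ elements. Hence each is a singleton $\{\tau(l)\}$ with coefficient $1$, and $\tau$ is a bijection of $\{2,\dots,r\}$. So $x'_1=x_1$ and $x'_l=x_{\tau(l)}$, that is, $x'=\pi x$ with $\pi^{-1}(1)=1$ and $\pi^{-1}(l)=\tau(l)$. $\square$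

**Step 3: finitely many tests are enough, up to the error $\mu$.** A face can record the outcome of finitely many tests only, so we use compactness.

**Lemma 3.** There is a finite nonempty set $V_0\subset\mathbb R^m_{>0}$ such that for every $V\supseteq V_0$, all $x,x'\in\mathcal Y$ and all $j$: if $V\cap W_j(x)\subseteq\overline W_j(x')$, then $|\Phi_{k,j}(x)-\Phi_{k,j}(x')|<\mu$ for all $k$.

*Proof.* It suffices to treat $j=1$. If $\pi$ is the transposition of $1$ and $j$, then (3) and (1) give $W_1(\pi x)=W_j(x)$, $\overline W_1(\pi x')=\overline W_j(x')$ and $\Phi_{k,1}(\pi x)=\Phi_{k,j}(x)$, likewise for $x'$. So the case $j$ for $(x,x')$ is the case $1$ for $(\pi x,\pi x')$, with the same $V$. (For $j=1$ nothing is needed.)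

Consider the compact set
$$S=\{(x,x')\in\mathcal Y^2:\ |\Phi_{k,1}(x)-\Phi_{k,1}(x')|\ge\mu\text{ for some }k\}.$$
Let $(x,x')\in S$. If $W_1(x)\subseteq\overline W_1(x')$, then Lemma 2 gives $x'=\pi x$ with $\pi(1)=1$, and by (1) $\Phi_{k,1}(x')=\Phi_{k,\pi(1)}(\pi x)=\Phi_{k,1}(x)$ for all $k$, contradicting $(x,x')\in S$. So there is $a\in W_1(x)\setminus\overline W_1(x')$, and adding a multiple of $(1,\dots,1)$ we may take all coordinates of $a$ positive. For fixed $a$, the condition "$a\in W_1(x)$ and $a\notin\overline W_1(x')$" is open in $(x,x')$: the first part is a finite list of strict inequalities, and the second says that $a\cdot x'_1<a\cdot x'_l$ for some $l$. By compactness finitely many such $a$ serve all of $S$. Let $V_0$ consist of these, or of one arbitrary positive vector if $S=\emptyset$.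

Now let $V\supseteq V_0$. If $|\Phi_{k,1}(x)-\Phi_{k,1}(x')|\ge\mu$ for some $k$, then $(x,x')\in S$ and some $a\in V_0\subseteq V$ lies in $W_1(x)\setminus\overline W_1(x')$, so $V\cap W_1(x)\not\subseteq\overline W_1(x')$. This is the contrapositive of the claim. $\square$

## An affine map that holds one auction per test

**Step 4: the map $f$.** We want Tverberg tuples of $f$ to produce a configuration $x\in\mathcal Y$, and each face $\sigma_j$ to show which tests $a\in V$ it won. Let $d_0=|V_0|$ and $d\ge d_0$, and choose $V$ with $V_0\subseteq V\subset\mathbb R^m_{>0}$ and $|V|=d$. Let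
$$H=\Big\{(\xi_0,(\xi_a)_{a\in V})\in\mathbb R^{1+V}:\ \xi_0+\sum_{a\in V}\xi_a=1\Big\}\cong\mathbb R^d .$$
Let $\Delta_N$ have the vertices

* $z_i$ for $i\in[m]$,
* $u_{a,t}$ for $a\in V$ and $1\le t\le r-1$.

So $N+1=(r-1)d+m$. Let $f:\Delta_N\to H$ be the affine map with
$$f(u_{a,t})=e_a,\qquad f(z_i)=\hat y_i/n_i,\qquad \hat y_i=\big(1,(a_i)_{a\in V}\big),\quad n_i=1+\sum_{a\in V}a_i>0 .$$
Dividing by $n_i$ puts $\hat y_i$ into $H$. For a face $\sigma$ put
$$Y(\sigma)=\{i:z_i\in\sigma\},\qquad A(\sigma)=\{a\in V:\ u_{a,t}\in\sigma\text{ for some }t\}.$$

It helps to divide all coordinates by $\xi_0$. The $z$-part of $\sigma_j$ then gives a point $x_j\in\Delta^{[m]}$ with score $a\cdot x_j$ in each test $a$, and a vertex $u_{a,t}$ is a booster that can raise the score in test $a$ by any amount. To share a point, the faces must reach equal scores in every test. There are only $r-1$ boosters for each $a$, so some face has none, and this face must have had the top score already. Each test costs one dimension and $r-1$ vertices, so $N-(r-1)d=m-1$ does not depend on the number of tests.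

**Example.** Let $r=2$, $m=2$, $V=\{a\}$ with $0<a_1<a_2$, so $d=1$, $N=2$. In the coordinate $\xi_a$ the vertices lie at $z_1:\frac{a_1}{1+a_1}$, $z_2:\frac{a_2}{1+a_2}$, $u:1$, in increasing order. The only Tverberg pair, up to order, is $\sigma_1=\{z_2\}$, $\sigma_2=\{z_1,u\}$. It corresponds to $x=(e_2,e_1)$; the first point wins the test $a$, and the loser uses the booster.

**Step 5: reading off the configuration.** The next lemma makes the auction precise.

**Lemma 4.** Let $\sigma_1,\dots,\sigma_r$ be pairwise disjoint faces with $\bigcap_jf(\sigma_j)\ne\emptyset$. Then there is $x\in\mathcal Y$ such that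

(i) for every $j$: $V\setminus A(\sigma_j)\subseteq\overline W_j(x)$;

(ii) every $a\in V$ lies in $V\setminus A(\sigma_j)$ for at least one $j$.

*Proof.* (ii) If $a\in A(\sigma_j)$ for all $j$, then $r$ disjoint faces would each contain one of the $r-1$ vertices $u_{a,1},\dots,u_{a,r-1}$, which is impossible.

(i) Let $P\in\bigcap_jf(\sigma_j)$. For each $j$ write $P$ as a convex combination of the images of the vertices of $\sigma_j$, absorb the factors $1/n_i$ into the coefficients, and collect the vertices $u_{a,t}$ with the same $a$:
$$P=\sum_{i\in Y(\sigma_j)}s^{(j)}_i\hat y_i+\sum_{a\in A(\sigma_j)}\beta_a^{(j)}e_a,\qquad s_i^{(j)},\beta_a^{(j)}\ge0 .$$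
Put $s_i^{(j)}=0$ for $i\notin Y(\sigma_j)$ and $\beta_a^{(j)}=0$ for $a\notin A(\sigma_j)$. The coordinate $\xi_0$ gives $P_0=\sum_is_i^{(j)}$ for every $j$.

Suppose $P_0=0$. Then all $s^{(j)}_i$ vanish. Since the coordinates of $P$ sum to $1$, some $P_a>0$, and $\beta_a^{(j)}=P_a>0$ for all $j$. Hence $a\in A(\sigma_j)$ for all $j$, contradicting (ii). So $P_0>0$.

Let $x_j=(s_i^{(j)}/P_0)_{i\in[m]}\in\Delta^{[m]}$. Its support lies in $Y(\sigma_j)$, and the sets $Y(\sigma_j)$ are pairwise disjoint, so $x=(x_1,\dots,x_r)\in\mathcal Y$. The coordinate $\xi_a$ gives, for all $j$ and $a$,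
$$\frac{P_a}{P_0}=a\cdot x_j+\frac{\beta_a^{(j)}}{P_0}\ \ge\ a\cdot x_j,$$
with equality if $a\notin A(\sigma_j)$. So if $a\notin A(\sigma_j)$, then $a\cdot x_j=P_a/P_0\ge a\cdot x_l$ for all $l$, that is, $a\in\overline W_j(x)$. $\square$

## The bad faces

**Step 6: definition of $\Sigma_k$.** We now carry out the colouring "bad if $\Phi_j>0$", using only what the face $\sigma$ shows, namely the set $V\setminus A(\sigma)$. Call a face $\sigma$ *$k$-bad* if there are $x\in\mathcal Y$ and $j\in[r]$ with
$$\Phi_{k,j}(x)\ge\mu\qquad\text{and}\qquad V\setminus A(\sigma)\subseteq\overline W_j(x). \tag{4}$$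
The index $j$ can be prescribed: replacing $x$ by $\pi x$ and $j$ by $\pi(j)$ preserves (4), by (1) and (3). If $\sigma\subseteq\sigma'$, then $A(\sigma)\subseteq A(\sigma')$, so $V\setminus A(\sigma')\subseteq V\setminus A(\sigma)$ and $\sigma'$ is $k$-bad whenever $\sigma$ is. Hence
$$\Sigma_k:=\{\sigma:\ \sigma\text{ is not }k\text{-bad}\}$$
is a subcomplex of $\Delta_N$.

**Step 7: each $\Sigma_k$ is Tverberg unavoidable.** We must exclude a Tverberg tuple $\sigma_1,\dots,\sigma_r$ all of whose members are $k$-bad. Suppose there is one, and let $x$ be the configuration of Lemma 4. The faces may be bad because of different witnesses: for each $j$ choose $x^{(j)}\in\mathcal Y$, with the index prescribed to be $j$, such that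
$$\Phi_{k,j}(x^{(j)})\ge\mu,\qquad V\setminus A(\sigma_j)\subseteq\overline W_j(x^{(j)}).$$
We compare $x^{(j)}$ with the true configuration $x$. Let $a\in V\cap W_j(x)$. By Lemma 4(ii) there is $l$ with $a\notin A(\sigma_l)$, and by (i) $a\in\overline W_l(x)$. But $x_j$ wins the test $a$ strictly, so $l=j$. Thus $a\in V\setminus A(\sigma_j)\subseteq\overline W_j(x^{(j)})$. We have shown $V\cap W_j(x)\subseteq\overline W_j(x^{(j)})$, and Lemma 3 gives
$$\Phi_{k,j}(x)>\Phi_{k,j}(x^{(j)})-\mu\ge0 .$$
This holds for every $j$, which contradicts $\sum_j\Phi_{k,j}(x)=0$.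

**Step 8: no Tverberg tuple lies in $\bigcap_k\Sigma_k$.** Let $\sigma_1,\dots,\sigma_r$ be a Tverberg tuple with configuration $x$ from Lemma 4. By (2) there are $k,j$ with $\Phi_{k,j}(x)\ge\mu$, and by Lemma 4(i) $V\setminus A(\sigma_j)\subseteq\overline W_j(x)$. So (4) holds for $\sigma_j$ with $x$ itself as witness, and $\sigma_j\notin\Sigma_k$.

**Step 9: openness.** We show that the same $\Sigma_k$ work for all affine $f'$ near $f$. There are finitely many $r$-tuples of pairwise disjoint nonempty faces. If such a tuple has $\bigcap_jf(\sigma_j)=\emptyset$, then $\max_j|f(p_1)-f(p_j)|$ has a positive minimum over $(p_1,\dots,p_r)\in\sigma_1\times\dots\times\sigma_r$, and it stays positive for all affine maps sufficiently close to $f$. So for $f'$ near $f$, every Tverberg tuple of $f'$ is a Tverberg tuple of $f$. Steps 7 and 8 are statements about all Tverberg tuples of $f$, so they hold for $f'$ with the same $\Sigma_k$. Maps in general position are dense among affine maps, so this open set contains some. This proves Proposition 1. $\blacksquare$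

Since $m\ge r$, we have $N\ge(r-1)(d+1)$, so by Tverberg's theorem Tverberg tuples exist and Steps 7 and 8 are not vacuous. Note also that $d_0=|V_0|$ comes from a compactness argument, so the proof gives no explicit value.

## Equivariant maps in dimension $c(r-1)$, and Theorem A

It remains to produce $\Phi$. For $N=N_c$ we need $m-1=(c+1)(r-1)$, and then $\dim\mathcal Y_{r,m}=m-r=c(r-1)$, which is one more than the dimension of the sphere $S(W_r^{\oplus c})$. So there is exactly one obstruction to an equivariant map, and here it matters that $r$ is not a prime power.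

**Recalled facts (equivariant obstruction theory; T. tom Dieck, *Transformation Groups*, de Gruyter 1987, Sect. II.3).** Let $G$ be a finite group acting orthogonally on $W$ with $\dim W=n\ge3$, let $X$ be a finite free $G$-CW complex with $\dim X\le n$, and let $K\le G$. The sphere $S(W)$ is $(n-2)$-connected and simply connected, so $G$ acts on $M:=\pi_{n-1}(S(W))\cong\mathbb Z$ without choice of base points. Because $X$ is free, there is a $K$-map $h:X^{(n-1)}\to S(W)$, built cell by cell. Sending an oriented $n$-cell to the class in $M$ of $h$ composed with the attaching map defines a cocycle in $\operatorname{Hom}_{\mathbb Z[K]}(C_n(X),M)$. Its class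
$$o_K\in H^n_K(X;M),$$
where $H^*_K$ is the cohomology of $\operatorname{Hom}_{\mathbb Z[K]}(C_*(X),M)$, does not depend on $h$, and $o_K=0$ if and only if there is a $K$-map $X\to S(W)$.

As a simple case, if $S(W)$ has a point fixed by $K$, then the constant map to it is a $K$-map, and so $o_K=0$.

**Proposition 5 (Özaydin's theorem).** Let $r$ be not a prime power, $c\ge1$, and $X$ a finite free $S_r$-CW complex with $\dim X\le n:=c(r-1)$. Then there is an $S_r$-map $X\to S(W_r^{\oplus c})$.

*Proof.* Let $G=S_r$ and $W=W_r^{\oplus c}$, so $\dim W=n$. Since $r$ is not a prime power, $r\ge6$ and $n\ge5$, so the recalled facts apply. We must show $o_G=0$.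

**Step 1: the obstruction vanishes on Sylow subgroups.** Let $p$ be a prime dividing $|G|$, and $K_p$ a Sylow $p$-subgroup. If $K_p$ were transitive on $[r]$, then $r$ would divide $|K_p|$ and be a power of $p$. So $K_p$ has an orbit $O\subsetneq[r]$. The vector with entries $r-|O|$ on $O$ and $-|O|$ off $O$ has sum $|O|(r-|O|)-(r-|O|)|O|=0$, is nonzero, and is fixed by $K_p$. Placed in one summand of $W$ and normalised, it is a $K_p$-fixed point of $S(W)$. So $o_{K_p}=0$.

**Step 2: restriction and transfer.** We relate $o_G$ to $o_{K}$ for $K\le G$. Let $\operatorname{res}$ be induced by the inclusion of $G$-equivariant into $K$-equivariant cochains. A $G$-map $h:X^{(n-1)}\to S(W)$ is also a $K$-map, with the same obstruction cochain, so $\operatorname{res}(o_G)=o_K$. In the other direction, for a $K$-equivariant cochain $\zeta$ put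
$$\operatorname{tr}(\zeta)=\sum_{gK\in G/K}g\,\zeta\,g^{-1},\qquad (g\zeta g^{-1})(e)=g\cdot\zeta(g^{-1}e).$$
Each summand depends only on the coset $gK$, since $\zeta$ is $K$-equivariant. Multiplying by an element of $G$ permutes the cosets, so $\operatorname{tr}(\zeta)$ is $G$-equivariant. And $\operatorname{tr}$ commutes with coboundaries, since the boundary of $C_*(X)$ is $G$-equivariant. If $\zeta$ is already $G$-equivariant, every summand equals $\zeta$. So $\operatorname{tr}\circ\operatorname{res}=[G:K]$ on cohomology.

**Step 3: coprime indices.** Combining the two steps,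
$$[G:K_p]\,o_G=\operatorname{tr}(\operatorname{res}(o_G))=\operatorname{tr}(o_{K_p})=0\qquad\text{for every prime }p\text{ dividing }|G|.$$
The index $[G:K_p]$ divides $|G|$ and is prime to $p$, so no prime divides all these indices, and their greatest common divisor is $1$. An integer combination of the equations gives $o_G=0$. $\square$

For $r=6$ the indices are $720/16=45$, $720/9=80$ and $720/5=144$, with greatest common divisor $1$.

**Proof of Theorem A.** Put $m=(c+1)(r-1)+1\ge r$. Then $\dim\mathcal Y_{r,m}=m-r=c(r-1)$, so Proposition 5 gives an $S_r$-map $\mathcal Y_{r,m}\to S(W_r^{\oplus c})\subset W_r^{\oplus c}\setminus\{0\}$. Proposition 1 yields $d_0$ such that for all $d\ge d_0$ there is a counterexample, valid for a nonempty open set of affine maps, with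
$$N=(r-1)d+m-1=(r-1)(d+1+c)=N_c .\qquad\blacksquare$$

## Self-maps of degree zero, and Theorem B

To increase $N$ beyond $N_c$ by Proposition 1 we need equivariant maps from $\mathcal Y_{r,m}$ with larger $m$, hence from complexes of larger dimension, where further obstructions could occur. For $c\ge2$ we avoid them all with one null-homotopic equivariant self-map of the sphere.

**Lemma 6.** Let $r$ be not a prime power and $c\ge2$. There is an $S_r$-equivariant map $g_0:S(W)\to S(W)$ of degree $0$, where $W=W_r^{\oplus c}$.

*Proof.* Let $G=S_r$ and $S=S(W)$, and identify $W=W_r\otimes\mathbb R^c$. We start from the identity, of degree $1$, and change the degree in controlled amounts.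

*Claim.* For every $G$-map $g:S\to S$, every $1\le k\le r-1$ and every $\varepsilon=\pm1$ there is a $G$-map $g':S\to S$ with $\deg g'=\deg g+\varepsilon\binom rk$.

**Step 1: a point with orbit of size $\binom rk$.** We change $g$ near one orbit only. Let $L=S_k\times S_{r-k}\le G$. Let $w\in W_r$ have entries $r-k$ on $[k]$ and $-k$ elsewhere; choose $0\ne u\in\mathbb R^c$ and let $q\in S$ be $w\otimes u$ normalised. The two values of $w$ differ, so the stabiliser of $q$ consists of the permutations preserving $[k]$, which is $L$. A vector of $W_r$ fixed by $L$ is constant on $[k]$ and on its complement and has sum zero, so $W_r^L=\mathbb Rw$ and $\dim W^L=c\ge2$.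

Choose $\delta>0$ so small that the closed geodesic ball $B$ of radius $2\delta<\pi$ about $q$ is disjoint from $hB$ for all $h\in G\setminus L$. Then $GB$ is a disjoint union of $|G/L|=\binom rk$ balls, and $L$ maps $B$ to itself. Use polar coordinates $(\theta,v)$ for the point $\cos\theta\,q+\sin\theta\,v$, with $v$ a unit vector in $q^\perp$; an element $\ell\in L$ acts by $(\theta,v)\mapsto(\theta,\ell v)$.

**Step 2: flatten $g$ near $q$.** This makes room for a new piece. Replace $g$ on $B$ by
$$(\theta,v)\mapsto g\big(\max(0,2\theta-2\delta),v\big),$$
and on $hB$ by the conjugate with $h$. This does not change $g$ on $\partial B$. The functions $\rho_s(\theta)=(1-s)\theta+s\max(0,2\theta-2\delta)$ fix $0$ and $2\delta$, commute with the action of $L$ on $v$, and provide a $G$-homotopy from $g$ to the new map $g_1$. So $\deg g_1=\deg g$. On the ball $B_\delta$ of radius $\delta$ about $q$, $g_1$ is constant, equal to $e:=g(q)$. Since $L$ fixes $q$, we have $e\in S(W^L)$.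

**Step 3: insert a sphere with the sign $\varepsilon$.** Consider
$$b_0:B_\delta\to S,\qquad (\theta,v)\mapsto\cos(\pi\theta/\delta)\,q+\sin(\pi\theta/\delta)\,v .$$
It is $L$-equivariant and sends $\partial B_\delta$ to $-q$. It maps the interior of $B_\delta$ diffeomorphically onto $S\setminus\{-q\}$, and its differential at $q$ is multiplication by $\pi/\delta>0$, so it has degree $1$ as a map $B_\delta/\partial B_\delta\to S$. We must move the boundary value $-q$ to $e$. Since $\dim W^L\ge2$, there is an orthogonal transformation of $W^L$ with determinant $\varepsilon$ taking $-q$ to $e$: take a rotation, followed if necessary by a reflection fixing $e$. Extend it by the identity on $(W^L)^\perp$ to $Q$. Then $Q$ commutes with $L$, since $L$ acts trivially on $W^L$ and preserves $(W^L)^\perp$, where $Q$ is the identity.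

Define $g'$ to be $hQb_0h^{-1}$ on $hB_\delta$ for $h\in G$, and $g_1$ elsewhere. As $Qb_0$ is $L$-equivariant, $hQb_0h^{-1}$ depends only on $hL$. On $\partial(hB_\delta)$ it takes the value $he=g(hq)$, which is also the value of $g_1$ there. So $g'$ is well defined, continuous and $G$-equivariant.

**Step 4: count degrees.** The maps $g_1$ and $g'$ agree outside the balls $hB_\delta$, and $g_1$ is constant on each of these. So $\deg g'-\deg g_1$ is the sum, over the $\binom rk$ balls, of the degrees of $hQb_0h^{-1}:hB_\delta/\partial(hB_\delta)\to S$. Each of these equals $\det(h)\cdot\varepsilon\cdot1\cdot\det(h)=\varepsilon$. This proves the claim.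

**Step 5: the binomials have no common factor.** We show $\gcd_{0<k<r}\binom rk=1$, so that the degree can be brought to $0$. Let $p$ be a prime. If $p\nmid r$, then $p\nmid\binom r1=r$. If $p\mid r$, write $r=p^es$ with $p\nmid s$; since $r$ is not a power of $p$, $s>1$ and $0<p^e<r$. Modulo $p$ we have $(1+X)^{r}\equiv(1+X^{p^e})^s$, and comparing coefficients of $X^{p^e}$ gives $\binom r{p^e}\equiv s\not\equiv0$.

So there are integers $a_k$ with $1+\sum_{0<k<r}a_k\binom rk=0$. Start from $\mathrm{id}_S$ and apply the claim $|a_k|$ times for each $k$, with $\varepsilon$ the sign of $a_k$. The result is a $G$-map $g_0$ of degree $0$. $\square$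

For $r=6$ three applications suffice: $1+\binom63-\binom62-\binom61=1+20-15-6=0$. The hypothesis $c\ge2$ enters in Step 3. For $c=1$ the space $W^L$ is a line, so $e=\pm q$ and $Q$ is forced: it has determinant $+1$ if $e=-q$ and $-1$ if $e=q$. The sign $\varepsilon$ could then not be chosen freely.

**Proposition 7.** Let $r$ be not a prime power and $c\ge2$. Every finite free $S_r$-CW complex $X$ (of any dimension) admits an $S_r$-map $X\to S(W_r^{\oplus c})$.

*Proof.* We go up the skeleta, and before each extension we compose with $g_0$ to remove every obstruction at once. By Hopf's theorem $g_0$, having degree $0$, is null-homotopic (not equivariantly).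

On $X^{(0)}$ the action is free, so we choose a value at one point of each orbit and extend equivariantly. Given an $S_r$-map $\varphi_i:X^{(i)}\to S(W)$, consider the $S_r$-map $g_0\circ\varphi_i$. For each attaching map $\alpha:S^i\to X^{(i)}$ of an $(i+1)$-cell, $g_0\varphi_i\alpha$ is null-homotopic because $g_0$ is, so $g_0\varphi_i$ extends over that cell. Do this on one representative of each orbit of $(i+1)$-cells and transport the extension to the rest of the orbit by the group; this is consistent because the orbits of cells are free. We obtain an $S_r$-map $\varphi_{i+1}:X^{(i+1)}\to S(W)$ extending $g_0\varphi_i$. Since $X$ is finite-dimensional, this ends with a map on $X$. $\square$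

**Proof of Theorem B.** Put $m=(c+1)(r-1)+1+C$. Proposition 7 gives an $S_r$-map $\mathcal Y_{r,m}\to S(W_r^{\oplus c})$. By Proposition 1 there is $d_0$, depending on $r,c,C$, such that for all $d\ge d_0$ there is a counterexample, valid for a nonempty open set of affine maps, with
$$N=(r-1)d+m-1=(r-1)(d+1+c)+C=N_c+C .$$
Given any constant $D=D(r,c)$, choose $C\ge0$ with $(r-1)(1+c)+C\ge D$. For $d\ge d_0(r,c,C)$ the counterexample has $N\ge(r-1)d+D$, so the bound $N\ge(r-1)d+D$ does not suffice. $\blacksquare$
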